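\title{Gram determinants of crossingless connections in the M\"obius band}

\begin{abstract}
Two crossingless connections of $2n$ boundary points of a M\"obius band are paired by gluing the two bands into a Klein bottle and recording the isotopy types of the resulting curves. We prove the product formula conjectured by Christiana, Ibarra and Montoya-Vega for the determinant of this pairing on the connections with at most one arc through the crosscap, and we compute the determinant on the connections with at most $r$ arcs through the crosscap for every $0\le r\le n$. The conjecture has a short proof by a block reduction to the Gram determinants of types A and B. The general theorem is proved independently of these formulas. Its tool is a circle passing over the strands near the boundary, expanded by the Kauffman rule; it commutes with all annular diagrams, and its eigenspaces are orthogonal.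
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Mark $2n$ points on a boundary circle of a surface. A \emph{crossingless connection} is a family of $n$ disjoint arcs joining the points in pairs, up to isotopy. Two connections, drawn on two copies of the surface, can be glued along the marked circle; the arcs close up to disjoint simple closed curves, and weighting each curve by a variable that depends on its isotopy type gives a bilinear form on the span of the connections. The Gram determinant of this form vanishes exactly at those values of the variables where some nonzero combination of connections pairs to zero with everything, so its factorization lists all degenerations of the form.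

Throughout, $A,w,x,y,z$ are independent variables, $d=-A^2-A^{-2}$, and
\[
N_k=\binom{2n}{n-k},\qquad\text{so that }N_k=0\text{ for }k>n .
\]
The Chebyshev polynomials $S_k$ and $T_k$ satisfy $f_k(t)=tf_{k-1}(t)-f_{k-2}(t)$, with $S_0=1$, $S_1=t$, $T_0=2$, $T_1=t$. The recursion gives $T_k(q+q^{-1})=q^k+q^{-k}$ and $S_{k-1}(q+q^{-1})=(q^k-q^{-k})/(q-q^{-1})$. Put $a=-A^2$, so that $d=a+a^{-1}$ and $d^2-4=(a-a^{-1})^2$. Then $T_k(d)^2=T_{2k}(d)+2$ and
\begin{equation}\label{eq:cheb}
\begin{aligned}
T_{2k}(d)-2&=(a^k-a^{-k})^2=(d^2-4)S_{k-1}(d)^2 &&(k\ge1),\\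
T_k(d)^2-d^2&=(a^{k+1}-a^{-k-1})(a^{k-1}-a^{-k+1})=(d^2-4)S_k(d)S_{k-2}(d) &&(k\ge2).
\end{aligned}
\end{equation}

For the disc, gluing gives a sphere and every curve has weight $d$. The Gram matrix $G^A$ on the $N_0-N_1=\frac1{n+1}\binom{2n}n$ connections has the \emph{type A} determinant \cite{Westbury,Cai}
\begin{equation}\label{eq:typeA}
\det G^A=\prod_{j=1}^nS_j(d)^{N_j-2N_{j+1}+N_{j+2}} .
\end{equation}
For the annulus with points on the outer circle, gluing gives an annulus; contractible curves have weight $d$ and essential ones weight $z$. The Gram matrix $B$ on the $N_0$ connections has the \emph{type B} determinant \cite{CP,MS}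
\begin{equation}\label{eq:typeB}
\det B=\prod_{k=1}^n\bigl(T_k(d)^2-z^2\bigr)^{N_k} .
\end{equation}

Now identify antipodal points of the inner circle of the annulus. The quotient is the M\"obius band $\mathit{Mb}$; the inner circle is the \emph{crosscap}, and its image is the core of the band. (One may view $\mathit{Mb}$ as $\mathit{Mb}\,\hat\times\,\{0\}$ in the twisted $I$-bundle $\mathit{Mb}\,\hat\times\,I$; everything below takes place in the band.) Label the marked points $1,\dots,2n$ cyclically. For $0\le i\le n$ let $\mathit{Mb}_{n,i}$ be the set of crossingless connections in which exactly $i$ arcs pass through the crosscap, each of them once, and the other arcs avoid it. It has $N_i$ elements (Lemma~\ref{lem:mbcount}).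

Given connections $m,m'$, glue the band carrying $m$ to the band carrying the mirror image of $m'$, matching the labels. The result is a family of disjoint simple closed curves in the Klein bottle $\mathit{Kb}$. A simple closed curve in $\mathit{Kb}$ is isotopic to exactly one of five curves, which we weight as follows:
\begin{itemize}
\item $d$: a contractible curve;
\item $x$: the core of the first band; \quad $y$: the core of the second band;
\item $z$: the common boundary of the two bands (two-sided, separating);
\item $w$: the two-sided nonseparating curve passing once through each crosscap.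
\end{itemize}
The mod~$2$ intersection numbers with the two cores are $(0,0)$, $(1,0)$, $(0,1)$, $(0,0)$, $(1,1)$ in this order, and the curve $z$ bounds no disc, so the five types are distinct; that no other type arises in our pairings is also visible from the proof of Lemma~\ref{lem:L}. Let $\langle m,m'\rangle$ be the product of the weights of all curves, and let
\[
D_n^{(\mathit{Mb})_r}=\det\bigl(\langle m,m'\rangle\bigr)_{m,m'\in \mathit{Mb}_{n,0}\cup\dots\cup \mathit{Mb}_{n,r}}\in\mathbb Z[A^{\pm1},w,x,y,z]\qquad(0\le r\le n).
\]
For $r=0$ this is $\det B$. The case $r=1$ is the Gram determinant \emph{of type $(\mathit{Mb})_1$}, and $D_n^{\mathit{Mb}}=D_n^{(\mathit{Mb})_n}$ is the full determinant of type $\mathit{Mb}$.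

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]
\begin{scope}
\draw (0,0) circle (1); \draw[dashed] (0,0) circle (0.25);
\draw[thick] (-1,0) .. controls (-0.5,0.7) and (0.5,0.7) .. (1,0);
\node at (0,-1.35) {$e_1$};
\end{scope}
\begin{scope}[xshift=2.5cm]
\draw (0,0) circle (1); \draw[dashed] (0,0) circle (0.25);
\draw[thick] (-1,0) .. controls (-0.5,-0.7) and (0.5,-0.7) .. (1,0);
\node at (0,-1.35) {$e_2$};
\end{scope}
\begin{scope}[xshift=5cm]
\draw (0,0) circle (1); \draw[dashed] (0,0) circle (0.25);
\draw[thick] (-1,0)--(-0.25,0); \draw[thick] (0.25,0)--(1,0);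
\node at (0,-1.35) {$c_1$};
\end{scope}
\begin{scope}[xshift=8.6cm]
\draw (0,0) circle (1); \draw[dashed] (0,0) circle (0.25);
\draw[thick] (45:0.25)--(45:0.55) .. controls (70:0.85) and (110:0.85) .. (135:0.55)--(135:0.25);
\draw[thick] (225:0.25)--(225:1); \draw[thick] (315:0.25)--(315:1);
\node at (1.35,0) {$=$};
\end{scope}
\begin{scope}[xshift=11.3cm]
\draw (0,0) circle (1); \draw[dashed] (0,0) circle (0.25);
\draw[thick] (225:1) .. controls (245:0.5) and (295:0.5) .. (315:1);
\end{scope}
\end{tikzpicture}
\caption{The M\"obius band is drawn as an annulus whose dashed inner circle has antipodal points identified. Left: the three connections of two boundary points. Right: an arc passing twice through the crosscap is pulled through it and ends up on the opposite side.}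
\label{fig:diagrams}
\end{figure}

For $n=1$ the connections are $e_1,e_2,c_1$ of Figure~\ref{fig:diagrams}. Subtracting $\frac{y}{d+z}$ times the sum of the first two columns of the Gram matrix from the third gives
\[
\begin{pmatrix}d&z&y\\ z&d&y\\ x&x&w\end{pmatrix}\longrightarrow
\begin{pmatrix}d&z&0\\ z&d&0\\ x&x&\lambda_1\end{pmatrix},\qquad \lambda_1=w-\frac{2xy}{d+z},
\]
so $D_1^{(\mathit{Mb})_1}=(d^2-z^2)\lambda_1=(d-z)\bigl((d+z)w-2xy\bigr)$. For general $n$ and $r=1$, the variable $w$ occurs only in the block indexed by $\mathit{Mb}_{n,1}$, and only to the first power. If $P$ is the matrix of coefficients of $w$ in that block, the coefficient of $w^{N_1}$ in the determinant is $\det B\cdot\det P$. The most optimistic guess is that each of the $N_1$ factors $w$ is corrected to $\lambda_1$ as for $n=1$, so that the determinant is $\det B\cdot\lambda_1^{N_1}\det P$. This is the case (Proposition~\ref{prop:block}), and what remains is to find $\det P$. The following formula was conjectured in \cite{CIM}.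

\begin{theorem}\label{thm:one}
For all $n\ge1$,
\[
D^{(\mathit{Mb})_1}_n=\bigl[(d-z)((d+z)w-2xy)\bigr]^{N_1}\prod_{k=2}^n\bigl(T_k(d)^2-z^2\bigr)^{N_k}\prod_{k=2}^n(d^2-4)^{N_k}S_{k-1}(d)^{2N_k}.
\]
\end{theorem}

The same shape persists for any number of arcs through the crosscap: each layer $\mathit{Mb}_{n,i}$ contributes an annular determinant and the $N_i$-th power of one scalar $\lambda_i$. Gluing the connection with $i$ arcs through the crosscap and no other arc to itself gives $w^i$, and $\lambda_i$ is the corrected form of $w^i$.

\begin{theorem}\label{thm:all}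
For $0\le r\le n$,
\[
D_n^{(\mathit{Mb})_r}=\prod_{k=1}^n\bigl(T_k(d)^2-z^2\bigr)^{N_k}\ \prod_{i=1}^r\lambda_i^{N_i}\ \prod_{i=1}^r\prod_{k=i+1}^n\bigl(T_{2k}(d)-2\bigr)^{N_k},
\]
where
\[
\lambda_i=T_i(w)-\frac{2xy}{T_i(d)+z}\quad(i\text{ odd}),\qquad \lambda_i=T_i(w)-\frac{2(2-z)}{T_i(d)-z}\quad(i\text{ even}).
\]
In particular,
\begin{multline*}
D_n^{\mathit{Mb}}=\prod_{k=1}^n\bigl(T_k(d)+(-1)^kz\bigr)^{N_k}\prod_{k\text{ odd}}\bigl((T_k(d)+z)T_k(w)-2xy\bigr)^{N_k}\\
\times\prod_{k\text{ even}}\bigl((T_k(d)-z)T_k(w)-2(2-z)\bigr)^{N_k}\prod_{k=2}^n\bigl(T_{2k}(d)-2\bigr)^{(k-1)N_k},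
\end{multline*}
with $1\le k\le n$ in all products.
\end{theorem}

The second formula follows from the first by distributing the factors $T_k(d)\pm z$ of $T_k(d)^2-z^2$ and counting the $k-1$ indices $i$ with $1\le i<k$. By \eqref{eq:cheb}, the case $r=1$ of Theorem~\ref{thm:all} is Theorem~\ref{thm:one}.

Section~\ref{sec:diagrams} sets up annular diagrams and states the annular determinant formula, Theorem~\ref{thm:annular}. Section~\ref{sec:one} proves Theorem~\ref{thm:one} from \eqref{eq:typeA} and \eqref{eq:typeB}. Sections~\ref{sec:hoop}--\ref{sec:klein} prove Theorems~\ref{thm:annular} and~\ref{thm:all} without using either formula, and so give a second, independent proof of Theorem~\ref{thm:one}.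

\section{Annular diagrams}\label{sec:diagrams}

\subsection*{Diagrams}
Let $\mathbb A=\mathbb R/\mathbb Z\times[0,1]$ with coordinates $(\theta,t)$, drawn with $\theta$ to the right and $t$ upward; $t=0$ is the inner circle and $t=1$ the outer one. On a circle carrying $2m$ points, point $p$ sits at $\theta=(p-\frac12)/2m$, and labels are read mod $2m$. A \emph{$(2m,2n)$-diagram} is a compact $1$-manifold embedded in $\mathbb A$ whose boundary consists of $2m$ inner and $2n$ outer points, up to isotopy fixing $\partial\mathbb A$. We take linear combinations of diagrams and replace a contractible loop by the factor $d$. The composite $CD$ places $C$ outside $D$. The reflection $t\mapsto 1-t$ is written $D\mapsto D^*$ and extended linearly; $(CD)^*=D^*C^*$.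

An arc is a \emph{through strand}, an \emph{inner arc} or an \emph{outer arc} according as it has one end on each circle, both on the inner circle, or both on the outer circle. The basic diagrams are: $\mathrm{id}_{2k}$, with vertical strands; $\rho=\rho_{2k}$ $(k\ge1)$, in which each strand moves one step to the right, so that $\rho^*=\rho^{-1}$; the $(2k,2k-2)$-diagram $\mathrm{cap}_p$, which joins the inner points $p,p+1$ over the interval between them and whose other strands are through strands not meeting $\theta=0$; and $\mathrm{cup}_p=\mathrm{cap}_p^*$. For $k=1$ the diagrams $\mathrm{cup}_1,\mathrm{cup}_2$ are the arcs $e_1,e_2$, and $\rho$ exchanges them.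

Three facts are used constantly. An inner or outer arc cuts off a disc from $\mathbb A$, and an innermost one joins adjacent points; so a diagram with an inner arc has the form $C\,\mathrm{cap}_p$, and one with an outer arc the form $\mathrm{cup}_p\,C$. A diagram with a through strand has no essential loop. A $(2i,2i)$-diagram consisting of $2i\ge2$ through strands is $\rho^r$ for a unique $r\in\mathbb Z$.

Let $\mathcal B_{n,i}$ be the set of $(2i,2n)$-diagrams with $2i$ through strands and no closed component, taken modulo $D\sim D\rho$ if $i\ge1$.

\begin{lemma}\label{lem:count}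
$|\mathcal B_{n,i}|=N_i$. If $i\ge1$, an element of $\mathcal B_{n,i}$ is determined by the pairs of points joined by its outer arcs.
\end{lemma}

\begin{proof}
The disc cut off by an outer arc meets the outer circle in an interval; call the left end of the interval the initial point of the arc. We show by induction on $n-i$ that each $(n-i)$-element set $I$ of outer points is the set of initial points of exactly one element of $\mathcal B_{n,i}$. For $n=i$ there is one element. Otherwise choose $p\in I$ with $p+1\notin I$. The arc starting at $p$ must end at $p+1$, since otherwise $p+1$ would be the leftmost point under this arc and hence initial. So the diagrams with initial set $I$ are the $\mathrm{cup}_pD_1$ where $D_1$ has the initial set corresponding to $I\setminus\{p\}$. If $i\ge1$, the interval of an arc is the one of the two intervals between its ends that contains no end of a through strand, so the pairs determine $I$.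
\end{proof}

\subsection*{The modules $W_{i,u}$ and their forms}
Let $u$ be an invertible element of the ground ring. Let $W_{i,u}(2n)$ be the span of the $(2i,2n)$-diagrams modulo the following relations. If $i\ge1$: $D=0$ when $D$ has fewer than $2i$ through strands, and $D\rho=uD$. If $i=0$: an essential loop equals $z=u+u^{-1}$. This is a free module, with a basis given by any set of representatives of $\mathcal B_{n,i}$. Composition on the outside cannot raise the number of through strands, so each $(2n,2n')$-diagram acts as a map $W_{i,u}(2n)\to W_{i,u}(2n')$.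

The module $W_{i,u}(2i)$ has the basis $\mathrm{id}_{2i}$. For a $(2i,2n)$-diagram $D$ and $\omega\in W_{i,u}(2n)$ define $(D,\omega)$ by
\[
D^*\omega=(D,\omega)\,\mathrm{id}_{2i}.
\]
Thus for $i\ge1$ we have $(D,D')=d^su^r$ if $D^*D'=d^s\rho^r$, and $(D,D')=0$ if $D^*D'$ has fewer than $2i$ through strands; for $i=0$ we have $(D,D')=d^sz^l$, where $s$ and $l$ count contractible and essential loops. From the definition, $(CD,\omega)=(D,C^*\omega)$. Let $G_{n,i}(u)=\bigl((D,D')\bigr)$, with $D,D'$ running over representatives of $\mathcal B_{n,i}$, and let $\Delta_{n,i}(u)=\det G_{n,i}(u)$. Note that $G_{n,0}=B$.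

\begin{lemma}\label{lem:monic}
$\Delta_{n,i}(u)$ does not depend on the representatives, $\Delta_{n,i}(u)=\Delta_{n,i}(u^{-1})$, and $\Delta_{n,i}$ is a monic polynomial in $d$ of degree $(n-i)N_i$ over $\mathbb Z[u^{\pm1}]$.
\end{lemma}

\begin{proof}
Replacing $D$ by $D\rho$ multiplies a column by $u$ and the corresponding row by $u^{-1}$. Since $D'^*D=(D^*D')^*$, we have $G_{n,i}(u)^T=G_{n,i}(u^{-1})$. The diagonal entries are $d^{n-i}$, because $D^*D=d^{n-i}\mathrm{id}_{2i}$. Each loop of $D^*D'$ uses at least one of the $n-i$ outer arcs of $D$ and one of $D'$. If there are $n-i$ contractible loops, each consists of an arc of $D$ and an arc of $D'$ with the same ends, and these two arcs have the same interval, since otherwise the loop would be essential. Then $D,D'$ have the same initial points and represent the same class. So off-diagonal entries have degree less than $n-i$ in $d$, and the top term of the determinant comes from the diagonal alone.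
\end{proof}

\begin{theorem}\label{thm:annular}
For $0\le i\le n$,
\[
\Delta_{n,i}(u)=\prod_{k=i+1}^n\bigl(T_{2k}(d)-u^2-u^{-2}\bigr)^{N_k}.
\]
\end{theorem}

For $i=0$ this is \eqref{eq:typeB}, as $T_{2k}(d)-u^2-u^{-2}=T_k(d)^2-z^2$. For $n=2$, $i=1$, $u=1$, take the four diagrams $D_p$ with a cup at $p,p+1$. Then $(D_p,D_p)=d$, $(D_p,D_{p\pm1})=1$ and $(D_p,D_{p+2})=0$; this circulant matrix has eigenvalues $d+2,d,d-2,d$, and indeed $d^2(d^2-4)=T_4(d)-2$. The proof is in Section~\ref{sec:hoop}.

\subsection*{Passing to the M\"obius band}
Write $\mathit{Mb}=\mathbb A/\bigl((\theta,0)\sim(\theta+\frac12,0)\bigr)$. Let $c_i$ be the image of $\mathrm{id}_{2i}$: it consists of $i$ arcs through the crosscap joining $p$ to $p+i$, and $c_0$ is empty. For a $(2i,2n)$-diagram $D$, let $Dc_i$ be the $1$-manifold obtained by gluing $D$ outside $c_i$. The following equalities are isotopies of $\mathit{Mb}$ fixing the boundary: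
\begin{equation}\label{eq:moves}
\rho c_i=c_i,\qquad \mathrm{cap}_pc_i=\mathrm{cup}_{p'}c_{i-2}\ \ (i\ge2),\qquad \mathrm{cap}_pc_1=\text{the core curve}.
\end{equation}
The first holds because rotating the inner circle commutes with the antipodal map. In the second, the cap is pulled through the crosscap (Figure~\ref{fig:diagrams}) and becomes the cup joining the points that were labeled $p+i,p+i+1$; here $p'$ is the new label of the first of them. In the third, the closed curve is isotopic to a half of the inner circle, whose image is the core.

\begin{lemma}\label{lem:mbcount}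
The map $D\mapsto Dc_i$ is a bijection $\mathcal B_{n,i}\to\mathit{Mb}_{n,i}$, and the sets $\mathit{Mb}_{n,i}$, $0\le i\le n$, are disjoint. In particular $|\mathit{Mb}_{n,i}|=N_i$.
\end{lemma}

\begin{proof}
The map is well defined because $\rho c_i=c_i$, and onto because cutting an element of $\mathit{Mb}_{n,i}$ along the crosscap gives such a $D$. The mod~$2$ intersection number of an arc with the core is an isotopy invariant; it is $1$ for arcs through the crosscap and $0$ for the others. So the isotopy class of $Dc_i$ determines $i$ and the pairs joined by the outer arcs of $D$, which for $i\ge1$ determine the class of $D$ by Lemma~\ref{lem:count}. If $i=0$, each arc cuts $\mathit{Mb}$ into a disc and a M\"obius band, and the boundary interval lying in the disc is an isotopy invariant; so the initial points are determined.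
\end{proof}

\section{One arc through the crosscap}\label{sec:one}

\subsection*{Block reduction}
Let $m,m'\in\mathit{Mb}_{n,0}\cup\mathit{Mb}_{n,1}$. Cutting $\mathit{Kb}$ along both cores leaves an annulus with boundary circles $\partial_1$ (first band) and $\partial_2$ (second band). It contains $s$ contractible loops, $l$ essential loops, which have weight $z$, and at most two arcs.
\begin{itemize}
\item If $m,m'\in\mathit{Mb}_{n,0}$, the value is $d^sz^l=B_{m,m'}$.
\item If $m\in\mathit{Mb}_{n,0}$ and $m'\in\mathit{Mb}_{n,1}$, there is one arc, with both ends on $\partial_2$. It is isotopic to a half of $\partial_2$, so it closes to the second core, and the value is $yE_{m,m'}$ with $E_{m,m'}=d^sz^l$. Reflecting the picture gives $\langle m',m\rangle=xE_{m,m'}$.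
\item If $m,m'\in\mathit{Mb}_{n,1}$, there are two arcs. In the \emph{through} case both join $\partial_1$ to $\partial_2$; then $l=0$, the relation $\rho c_1=c_1$ untwists the arcs, and the value is $wd^s$. In the \emph{non-through} case one arc has both ends on $\partial_1$ and the other on $\partial_2$, and the value is $xy\,d^sz^l$.
\end{itemize}
Let $P$ have entry $d^s$ in the through case and $0$ otherwise, so that $P=G_{n,1}(1)$. Let $Q$ have entry $d^sz^l$ in the non-through case and $0$ otherwise. The matrices $B,P,Q$ are symmetric, and the Gram matrix is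
\[
G=\begin{pmatrix}B&yE\\ xE^T&wP+xyQ\end{pmatrix}.
\]
For $n=1$ the column of $c_1$ was cleared with $e_1+e_2$. Every element of $\mathit{Mb}_{n,1}$ is $Dc_1$, so we transport this combination by $D$. Let $J$ be the $N_0\times N_1$ integer matrix whose column $m=Dc_1$ is $De_1+De_2$: the two strands that led to the crosscap are joined around it on one side or the other. Since $\rho$ exchanges $e_1$ and $e_2$, the column depends only on $m$.

\begin{lemma}\label{lem:join}
$BJ=(d+z)E$ and $J^TE=(d+z)Q+2P$.
\end{lemma}

\begin{proof}
Let $m\in\mathit{Mb}_{n,0}$ and $m'=D'c_1$. The entry $(BJ)_{m,m'}$ is the sum of the values obtained by closing the arc with ends on $\partial_2$ along one or the other half of $\partial_2$. The arc cuts off a disc with exactly one of the halves, so one closing gives a contractible loop and the other an essential loop, and the other loops are untouched. The sum is $(d+z)E_{m,m'}$.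

Let $m=Dc_1$, $m'\in\mathit{Mb}_{n,1}$. Then $(J^TE)_{m,m'}=E_{De_1,m'}+E_{De_2,m'}$ is obtained by closing along the two halves of $\partial_1$. In the non-through case the same argument gives $(d+z)d^sz^l$. In the through case each closing joins the two arcs into one arc with ends on $\partial_2$ and creates no loop, so the sum is $2d^s$.
\end{proof}

\begin{proposition}\label{prop:block}
With $\lambda_1=w-\frac{2xy}{d+z}$,
\[
\begin{pmatrix}1&0\\-\frac{x}{d+z}J^T&1\end{pmatrix}G\begin{pmatrix}1&-\frac{y}{d+z}J\\0&1\end{pmatrix}=\begin{pmatrix}B&0\\0&\lambda_1P\end{pmatrix}.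
\]
Hence $D_n^{(\mathit{Mb})_1}=\det B\cdot\lambda_1^{N_1}\det P$, and for every specialization to a field with $d+z\ne0$, $\operatorname{rank}G=\operatorname{rank}B+\operatorname{rank}(\lambda_1P)$.
\end{proposition}

\begin{proof}
Multiply on the right first. The upper right block becomes $yE-\frac y{d+z}BJ=0$. Since $E^TJ=(J^TE)^T=(d+z)Q+2P$, the lower right block becomes $wP+xyQ-xyQ-\frac{2xy}{d+z}P=\lambda_1P$. The left factor then replaces the lower left block by $xE^T-\frac x{d+z}(BJ)^T=0$.
\end{proof}

\subsection*{The determinant of $P$}
Lemma~\ref{lem:join} gives $J^TBJ=(d+z)\bigl((d+z)Q+2P\bigr)$. So at $z=-d$ the form $B$ vanishes on the image of $J$, and $2P$ is its first-order term there. We show that the form induced on the quotient is the type~A form; then $\det P$ is, up to a constant, a quotient of \eqref{eq:typeB} by \eqref{eq:typeA}.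

Call the boundary interval between the points $2n$ and $1$ the base interval. For $m\in\mathit{Mb}_{n,0}$, viewed in the annulus, let $\bar m$ be the disc connection obtained by filling the hole, and let $\operatorname{sgn}(m)=(-1)^{j}$, where $j$ is the number of arcs of $\bar m$ separating the hole from the base interval. A generic path from the hole to the base interval crosses these arcs an odd number of times and the others an even number of times. Concatenating such paths for $m$ and $m'$ gives a path from $\partial_1$ to $\partial_2$, which crosses contractible loops evenly and essential loops oddly. So $\operatorname{sgn}(m)\operatorname{sgn}(m')=(-1)^l$ and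
\begin{equation}\label{eq:quot}
B_{m,m'}\big|_{z=-d}=(-1)^ld^{s+l}=\operatorname{sgn}(m)\operatorname{sgn}(m')\,G^A_{\bar m,\bar m'} .
\end{equation}
Let $\sigma$ be the $\mathbb Q$-linear map $m\mapsto\operatorname{sgn}(m)\bar m$. The connections $De_1$ and $De_2$ differ by moving the hole across one arc, so $\sigma J=0$. The determinant of $(d+z)Q+2P$ specializes at $z=-d$ to $2^{N_1}\det P$, which is nonzero by Lemma~\ref{lem:monic}; so $\det(J^TBJ)\ne0$ and $J$ has rank $N_1$. Let $J'$ be the $N_0\times(N_0-N_1)$ matrix whose columns are the lifts of the disc connections with the hole next to the base interval. These lifts have sign $+1$, so $\sigma J'$ is the identity, $\sigma$ is onto, and $\ker\sigma$ has dimension $N_1$ and equals the image of $J$. Therefore $U=[J\,|\,J']$ is an invertible rational matrix, and by Lemma~\ref{lem:join}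
\[
U^TBU=\begin{pmatrix}(d+z)\bigl((d+z)Q+2P\bigr)&(d+z)E^TJ'\\ (d+z)J'^TE&J'^TBJ'\end{pmatrix}.
\]
Divide the first $N_1$ rows by $d+z$ and set $z=-d$. The lower left block vanishes, and by \eqref{eq:quot} the diagonal blocks are $2P$ and $G^A$. Thus
\begin{equation}\label{eq:AB}
(\det U)^2\left[\frac{\det B}{(d+z)^{N_1}}\right]_{z=-d}=2^{N_1}\det P\cdot\det G^A .
\end{equation}
By \eqref{eq:typeB} and \eqref{eq:cheb}, the bracket equals $(2d)^{N_1}\prod_{k=2}^n\bigl((d^2-4)S_kS_{k-2}\bigr)^{N_k}$. In it, $S_j$ has exponent $N_j+N_{j+2}$ for each $j\ge1$; for $j=1$ the summand $N_1$ comes from $d^{N_1}=S_1^{N_1}$. Dividing by \eqref{eq:typeA} leaves the exponent $2N_{j+1}$, so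
\[
\det P=(\det U)^2\prod_{k=2}^n(d^2-4)^{N_k}S_{k-1}(d)^{2N_k}.
\]
Both $\det P$ and the product are monic in $d$, so $(\det U)^2=1$.

\begin{proof}[Proof of Theorem~\ref{thm:one}]
Insert \eqref{eq:typeB} and the value of $\det P$ in Proposition~\ref{prop:block}, and combine the factor $k=1$ of \eqref{eq:typeB} with $\lambda_1$ by $(d^2-z^2)\lambda_1=(d-z)\bigl((d+z)w-2xy\bigr)$.
\end{proof}

\section{The hoop and the annular determinants}\label{sec:hoop}

For several arcs through the crosscap we have no closing trick to guess the column operation. We want instead an operator that commutes with all diagrams and is compatible with the pairing; its eigenvectors will then perform the column operation for us. A circle lying above the annulus can be slid across any diagram, and the Kauffman rule turns it into such an operator.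

\subsection*{The Kauffman rule}
At a crossing drawn on an oriented surface, rotate the over strand counterclockwise onto the under strand. It sweeps two opposite corners. The $A$-smoothing merges these two corners, and the $B$-smoothing merges the other two. In our pictures: if the over strand is horizontal, the $A$-smoothing joins bottom to right and top to left; if it is vertical, the $A$-smoothing joins bottom to left and top to right. A diagram with crossings stands for the sum over all states (choices of smoothings) of $A^{\#A-\#B}$ times the smoothed diagram. Reversing the orientation of the surface, or exchanging over and under, exchanges the two smoothings. The expansion is invariant under the Reidemeister~II move, which pulls apart two strands forming a bigon with the same strand on top at both crossings: one state is the pulled-apart diagram with coefficient $1$, and the other three give one and the same diagram with total coefficient $A^2+A^{-2}+d=0$.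

The \emph{hoop} $Y=Y_{2k}$ is the expansion of $\mathrm{id}_{2k}$ together with a horizontal circle passing over all strands; $\bar Y$ is the same with the circle passing under. For $k=0$ both are an essential loop.

\begin{lemma}\label{lem:hoop}
\begin{enumerate}
\item[(a)] $YC=CY$ and $\bar YC=C\bar Y$ for every diagram $C$.
\item[(b)] $Y^*=\bar Y$.
\item[(c)] For $k\ge1$,
\begin{equation}\label{eq:hoop}
Y_{2k}=A^{2k}\rho+A^{-2k}\rho^{-1}+\cdots,\qquad \bar Y_{2k}=A^{-2k}\rho+A^{2k}\rho^{-1}+\cdots,
\end{equation}
where each omitted term is a multiple of a diagram $C\,\mathrm{cap}_p$.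
\item[(d)] On $W_{i,u}$, $Y$ acts as the scalar $A^{2i}u+A^{-2i}u^{-1}$ and $\bar Y$ as $A^{-2i}u+A^{2i}u^{-1}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Draw $C$ so that $t$ has finitely many nondegenerate critical points on it, at distinct heights. As the circle moves from $t=0$ to $t=1$, the picture changes only at these heights, each time by a Reidemeister~II move.

(b) The reflection maps the picture of $Y$ to itself and reverses the orientation, so $Y^*$ is the expansion with $A$- and $B$-smoothings exchanged, which is $\bar Y$.

(c) In a state of $Y$, the strand from the inner point $p$ turns right ($A$) or left ($B$). The all-$A$ state is $\rho$ and the all-$B$ state is $\rho^{-1}$. In any other state, some $p$ turns right while $p+1$ turns left, which is an inner arc. Exchange $A$ and $A^{-1}$ for $\bar Y$.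

(d) For $i\ge1$, $YD=DY_{2i}$ by (a); apply \eqref{eq:hoop} and note that $DC\,\mathrm{cap}_p=0$ in $W_{i,u}$. For $i=0$, $YD=DY_0=zD$ with $z=u+u^{-1}$.
\end{proof}

\begin{example}\label{ex:hoop}
On two strands $Y=A^2\rho+A^{-2}\rho^{-1}+\mathrm{cup}_2\mathrm{cap}_1+\mathrm{cup}_1\mathrm{cap}_2$. Apply it to the connections of Figure~\ref{fig:diagrams}, giving the core the weight $y$. By \eqref{eq:moves} and Lemma~\ref{lem:hoop}(d),
\[
Yc_1=-d\,c_1+y(e_1+e_2),\qquad Ye_p=z\,e_p .
\]
The vector $c_1+\tau(e_1+e_2)$ is an eigenvector for $-d$ exactly when $y+\tau z=-d\tau$, that is, $\tau=-\frac y{d+z}$. This is the column operation of Section~\ref{sec:intro}.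
\end{example}

\subsection*{Proof of Theorem~\ref{thm:annular}}
We regard $\Delta_{n,i}$ as a Laurent polynomial in $u$, bound the order of its zeros from below, and finish by comparing degrees in $d$. Let $F$ be an algebraic closure of $\mathbb Q(A)$, let $u_0\in F^\times$, and work over $F$. Let
\[
\mathrm{Rad}(2n)=\{\omega\in W_{i,u_0}(2n):(D,\omega)=0\text{ for all }D\},
\]
the kernel of $G_{n,i}(u_0)$. Since $(D,C\omega)=(C^*D,\omega)$, diagrams map radicals to radicals.

\medskip\noindent\emph{Step 1: where zeros can lie.} Suppose $\Delta_{n,i}(u_0)=0$, and let $k$ be minimal with $\mathrm{Rad}(2k)\ne0$. Then $i<k\le n$, because $\Delta_{i,i}=1$. By minimality all caps kill $\mathrm{Rad}(2k)$. The invertible map $\rho$ preserves $\mathrm{Rad}(2k)$; choose $\psi\ne0$ in it with $\rho\psi=v\psi$. The hoops can be evaluated on $\psi$ in two ways, by \eqref{eq:hoop} on $2k$ strands and by Lemma~\ref{lem:hoop}(d):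
\[
A^{2k}v+A^{-2k}v^{-1}=A^{2i}u_0+A^{-2i}u_0^{-1},\qquad A^{-2k}v+A^{2k}v^{-1}=A^{-2i}u_0+A^{2i}u_0^{-1}.
\]
Since $\alpha+\alpha^{-1}=\beta+\beta^{-1}$ forces $\alpha=\beta^{\pm1}$, we get $A^{2k}v=(A^{2i}u_0)^\epsilon$ and $A^{-2k}v=(A^{-2i}u_0)^{\epsilon'}$ with signs $\epsilon,\epsilon'$. If $\epsilon=\epsilon'$, division gives $A^{4k}=A^{4i\epsilon}$, which is impossible because $k>i\ge0$ and $A$ is not a root of unity. So $\epsilon'=-\epsilon$, and division and multiplication give
\[
u_0^2=A^{4k\epsilon},\qquad v^2=A^{4i\epsilon}.
\]
In particular $u_0$ determines $k$. Both hoops are needed here: one equation alone could be solved for $v$ whatever $u_0$ is.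

\medskip\noindent\emph{Step 2: multiplicity.} Let $k>i$, $u_0^2=A^{\pm4k}$, and suppose $\Delta_{k,i}(u_0)=0$. By Step~1, $k$ is minimal with $\mathrm{Rad}(2k)\ne0$; take $\psi,v$ as there. One vector in the radical generates many. For $n\ge k$, the rule $D\mapsto D\psi$ on $(2k,2n)$-diagrams defines a map $f:W_{k,v}(2n)\to\mathrm{Rad}(2n)$ commuting with diagrams: indeed $D\rho\psi=vD\psi$, and a diagram with fewer than $2k$ through strands has an inner arc and kills $\psi$. If $f(\omega)=0$, then $0=D^*f(\omega)=f(D^*\omega)=(D,\omega)\psi$ for all $D$, so $\omega$ lies in the radical of $W_{k,v}(2n)$. By Step~1 applied to $W_{k,v}$, this radical is zero unless $v^2=A^{\pm4k'}$ with $k'>k$, whereas $v^2=A^{\pm4i}$ with $i<k$. So $f$ is injective and $\dim\mathrm{Rad}(2n)\ge N_k$. Choose an invertible matrix $X$ over $F$ whose first $N_k$ columns lie in $\ker G_{n,i}(u_0)$. The first $N_k$ columns of $G_{n,i}(u)X$ are divisible by $u-u_0$, so $\Delta_{n,i}$ vanishes at $u_0$ to order at least $N_k$.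

For $i=0$, $k=1$, $u_0=A^2$ we have $z=-d$, $\psi=e_1+e_2$, $v=1$, and $f$ is the matrix $J$ of Section~\ref{sec:one}.

\medskip\noindent\emph{Step 3: the zeros occur.} We show that $\Delta_{k,i}(u_0)=0$ whenever $k>i$ and $u_0^2=A^{\pm4k}$. A vector killed by all caps is hard to write in the diagram basis, so we pass to a representation in which caps act on two tensor factors only.

Let $H(2n)=(F^2)^{\otimes2n}$, with basis the sign vectors $\varepsilon\in\{+,-\}^{2n}$. Fix a square root $a^{1/2}\in F$. Draw a diagram $D$ smoothly with vertical ends and transverse to the seam $\theta=0$. An orientation of all components of $D$ gives sign vectors $\varepsilon_{\mathrm{in}}$ and $\varepsilon_{\mathrm{out}}$, where $+$ means that the strand points upward at that endpoint. Let $\mathrm{turn}\in\pi\mathbb Z$ be the total counterclockwise turning angle of the tangent, and let $\mathrm{cr}$ be the number of rightward minus the number of leftward crossings of the seam. Put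
\[
D\varepsilon=\sum_{\text{orientations with }\varepsilon_{\mathrm{in}}=\varepsilon}(a^{1/2})^{\mathrm{turn}/\pi}\,u_0^{\,\mathrm{cr}}\;\varepsilon_{\mathrm{out}} .
\]
Both exponents are isotopy invariants and are additive under stacking, so this is an action. A contractible loop has $\mathrm{turn}=\pm2\pi$, $\mathrm{cr}=0$ and contributes $a+a^{-1}=d$; an essential loop has $\mathrm{turn}=0$, $\mathrm{cr}=\pm1$ and contributes $u_0+u_0^{-1}$. An inner or outer arc has opposite signs at its ends, so the action preserves the subspaces $H_i(2n)$ spanned by the $N_i$ sign vectors with $n+i$ plus signs. Let $\varepsilon^+=(+,\dots,+)$ span $H_i(2i)$. Then $\rho\varepsilon^+=u_0\varepsilon^+$ for $i\ge1$, and a diagram with an inner arc kills $\varepsilon^+$. So $\varphi(D)=D\varepsilon^+$ defines maps $\varphi:W_{i,u_0}(2n)\to H_i(2n)$ commuting with diagrams.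

Let $\operatorname{inv}(\varepsilon)=\#\{p<q:\varepsilon_p=-,\ \varepsilon_q=+\}$ and
\[
\Psi=\sum_\varepsilon\Psi(\varepsilon)\,\varepsilon\in H_i(2k),\qquad \Psi(\varepsilon)=(-a^{-1})^{\operatorname{inv}(\varepsilon)} .
\]
For $p<2k$, the cap at $p,p+1$ turns clockwise on $(+-)$ and counterclockwise on $(-+)$, with weights $a^{-1/2}$ and $a^{1/2}$. Replacing $+-$ by $-+$ at these places raises $\operatorname{inv}$ by one, and $a^{-1/2}+a^{1/2}(-a^{-1})=0$; so $\mathrm{cap}_p\Psi=0$. The cap $\mathrm{cap}_{2k}$ has the point $2k$ on its left and crosses the seam, so it gives $(-\varepsilon'+)$ the weight $a^{-1/2}u_0$ and $(+\varepsilon'-)$ the weight $a^{1/2}u_0^{-1}$. It kills $\Psi$ if and only if $\Psi(-\varepsilon'+)/\Psi(+\varepsilon'-)=-au_0^{-2}$ for all $\varepsilon'$. Now $\operatorname{inv}(+\varepsilon'-)=\operatorname{inv}(\varepsilon')$ and $\operatorname{inv}(-\varepsilon'+)=\operatorname{inv}(\varepsilon')+(2k-2)+1$, so the left side is $-a^{1-2k}$, and the condition is $u_0^2=a^{2k}=A^{4k}$.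

Let $u_0^2=A^{4k}$ and suppose $\mathrm{Rad}(2k)=0$. For $\omega\in W_{i,u_0}(2k)$ we have $D^*\varphi(\omega)=\varphi(D^*\omega)=(D,\omega)\varepsilon^+$. Hence $\varphi$ is injective on $W_{i,u_0}(2k)$, and it is onto $H_i(2k)$ because the dimensions agree. Write $\Psi=\varphi(\omega)$ with $\omega\ne0$. Since $k>i$, every $(2i,2k)$-diagram has an outer arc, $D=\mathrm{cup}_pD_1$, and $(D,\omega)\varepsilon^+=D_1^*\mathrm{cap}_p\Psi=0$. So $\omega\in\mathrm{Rad}(2k)$, a contradiction. The case $u_0^2=A^{-4k}$ follows from $\Delta_{k,i}(u)=\Delta_{k,i}(u^{-1})$.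

\medskip\noindent\emph{Step 4: degrees.} Since $T_{2k}(d)=A^{4k}+A^{-4k}$,
\[
(u^2-A^{4k})(u^2-A^{-4k})=-u^2\bigl(T_{2k}(d)-u^2-u^{-2}\bigr),
\]
and the roots of these polynomials, for all $k\ge1$ together, are distinct and nonzero. By Steps 2 and~3, the product $\Pi$ in Theorem~\ref{thm:annular} divides $\Delta_{n,i}$ in $F[u^{\pm1}]$. Up to a sign and a power of $u$, $\Pi$ is a monic polynomial in $u$ over $\mathbb Z[d]$, so long division shows that the quotient lies in $\mathbb Z[d][u^{\pm1}]$. From $(n-j)N_j=(n+j+1)N_{j+1}$ we get $(n-j)N_j-(n-j-1)N_{j+1}=2(j+1)N_{j+1}$, and summing over $j\ge i$ gives $\sum_{k>i}2kN_k=(n-i)N_i$. So $\Pi$ is monic in $d$ of the same degree as $\Delta_{n,i}$ (Lemma~\ref{lem:monic}), and the quotient is $1$. \qed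

\begin{remark}
Theorem~\ref{thm:annular} gives both $\det B$ and $\det P$. Solving \eqref{eq:AB} for $\det G^A$ then yields \eqref{eq:typeA} up to the constant $(\det U)^2$, which is $1$ because $\det G^A$ is monic in $d$: its diagonal entries are $d^n$ and the others have lower degree.
\end{remark}

\section{Orthogonal decomposition of the M\"obius modules}\label{sec:mobius}

We now carry out Example~\ref{ex:hoop} in general. First, diagrams must act on the span of the M\"obius connections.

\begin{lemma}\label{lem:reduce}
Let $D$ be a $(2i,2n)$-diagram. Then $Dc_i$ is isotopic to the union of an element of some $\mathit{Mb}_{n,j}$, $j\le i$, and closed curves that are contractible, isotopic to the core, or parallel to the boundary. Moreover $j<i$ if $D$ has fewer than $2i$ through strands.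
\end{lemma}

\begin{proof}
Induct on $i$, setting contractible loops aside. If $D$ has $2i$ through strands, its arcs give an element of $\mathit{Mb}_{n,i}$, and essential loops, which occur only for $i=0$, are parallel to the boundary. Otherwise $D=D_1\mathrm{cap}_p$, and by \eqref{eq:moves} $Dc_i$ is $D_1\mathrm{cup}_{p'}c_{i-2}$ if $i\ge2$, or $D_1c_0$ together with the core if $i=1$.
\end{proof}

Let $\mathbb K=\mathbb Q(A,x,y,z)$; we keep $w$ out of the ground field. Let $V^y(2n)$ be the $\mathbb K$-space with basis $\mathit{Mb}_{n,0}\cup\dots\cup\mathit{Mb}_{n,n}$. A diagram $C$ acts on a basis element $m$ by gluing, removing the closed curves with weights $d$, $y$, $z$ for the three types, and taking the remaining connection, which is a well-defined basis element by Lemmas~\ref{lem:reduce} and~\ref{lem:mbcount}. The type of a closed curve does not change when a further annulus is attached, so $C'(Cm)=(C'C)m$. Define $V^x(2n)$ in the same way with weight $x$ for the core. The pairing extends to a $\mathbb K$-bilinear map $V^x(2n)\times V^y(2n)\to\mathbb K[w]$, and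
\begin{equation}\label{eq:adj}
\langle m,Cm'\rangle=\langle C^*m,m'\rangle,
\end{equation}
since both sides are the product of the weights of the curves formed by $m$, $C$, $m'$ in $\mathit{Kb}$.

Let $V_{\le i}$ be the span of the $\mathit{Mb}_{n,j}$ with $j\le i$, in $V^x$ or $V^y$, and $V_{<i}=V_{\le i-1}$. By Lemma~\ref{lem:reduce} these subspaces are stable under diagrams, and $D\mapsto Dc_i$ is an isomorphism $W_{i,1}\to V_{\le i}/V_{<i}$ for $i\ge1$; the parameter is $u=1$ because $\rho c_i=c_i$. The bottom layer $V_{\le0}$ is the annular module with essential loops equal to $z$. By Lemma~\ref{lem:hoop}(d), both $Y$ and $\bar Y$ act on the $i$-th quotient as the scalar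
\[
\eta_0=z,\qquad \eta_i=A^{2i}+A^{-2i}=(-1)^iT_i(d)\quad(i\ge1),
\]
and these elements of $\mathbb K$ are pairwise distinct. For $m\in\mathit{Mb}_{n,i}$ put
\[
\hat m=\prod_{j<i}\frac{Y-\eta_j}{\eta_i-\eta_j}\;m\ \text{ in }V^y,\qquad \hat m=\prod_{j<i}\frac{\bar Y-\eta_j}{\eta_i-\eta_j}\;m\ \text{ in }V^x .
\]
Each factor is the identity on $V_{\le i}/V_{<i}$, so $\hat m-m\in V_{<i}$. Since $Y-\eta_j$ maps $V_{\le j}$ into $V_{<j}$, the product $\prod_{j\le i}(Y-\eta_j)$ kills $V_{\le i}$, so $Y\hat m=\eta_i\hat m$ in $V^y$, and likewise $\bar Y\hat m=\eta_i\hat m$ in $V^x$. Thus the $\hat m$ with $m\in\mathit{Mb}_{n,j}$, $j\le r$, form an eigenbasis of $V_{\le r}$, related to the original basis by a unitriangular matrix.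

\begin{proposition}\label{prop:orth}
Let $\lambda_i=\langle c_i,\hat c_i\rangle\in\mathbb K[w]$. Then $D_n^{(\mathit{Mb})_r}=\det B\cdot\prod_{i=1}^r\lambda_i^{N_i}\Delta_{n,i}(1)$.
\end{proposition}

\begin{proof}
We compute the determinant in the bases $\hat m$ of $V^x_{\le r}$ and $V^y_{\le r}$. For $m\in\mathit{Mb}_{n,i}$ and $m'\in\mathit{Mb}_{n,j}$, \eqref{eq:adj} and $Y^*=\bar Y$ give
\[
\eta_j\langle\hat m,\hat m'\rangle=\langle\hat m,Y\hat m'\rangle=\langle\bar Y\hat m,\hat m'\rangle=\eta_i\langle\hat m,\hat m'\rangle,
\]
so the Gram matrix is block diagonal. The block $i=0$ is $B$, as $\hat m=m$ there. Let $i\ge1$, $m=Dc_i$, $m'=D'c_i$. The hoops commute with diagrams, so $\hat m=D\hat c_i$, $\hat m'=D'\hat c_i$ and $\rho\hat c_i=\hat c_i$. Also $\mathrm{cap}_p\hat c_i=0$: it is annihilated by $Y-\eta_i$, and on $2i-2$ points $Y$ has only the eigenvalues $\eta_0,\dots,\eta_{i-1}$. The diagram $D^*D'$ is either $d^s\rho^r$ or has an inner arc, so $D^*D'\hat c_i=(D,D')|_{u=1}\,\hat c_i$, and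
\[
\langle D\hat c_i,D'\hat c_i\rangle=\langle\hat c_i,D^*D'\hat c_i\rangle=\langle\hat c_i,\hat c_i\rangle\,(D,D')|_{u=1}.
\]
Finally $c_i-\hat c_i\in V^x_{<i}$ is orthogonal to $\hat c_i\in V^y$, so $\langle\hat c_i,\hat c_i\rangle=\lambda_i$. The $i$-th block is $\lambda_iG_{n,i}(1)$.
\end{proof}

\begin{remark}
The argument needs the $\eta_i$ to be distinct. If we specialize $z=-d$, so that $\eta_0=\eta_1$, and $y\ne0$, then Example~\ref{ex:hoop} gives $(Y+d)c_1\ne0=(Y+d)^2c_1$, and $Y$ is not diagonalizable. The theorems are unaffected: once the denominator of $\lambda_i$ is canceled against $T_i(d)^2-z^2$, they are identities of polynomials.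
\end{remark}

\section{The hoop in the Klein bottle}\label{sec:klein}

It remains to compute $\lambda_k$. The vector $\hat c_k$ is not explicit, but it is an eigenvector of $Y$. We show that pairing with $c_k$ turns $Y$ into a fixed operator $L$ on polynomials in $w$, so that $\lambda_k$ is an eigenvector of $L$. Let $L:\mathbb K[w]\to\mathbb K[w]$ be the $\mathbb K$-linear map with
\[
L(w^h)=\langle c_h,Yc_h\rangle\qquad(h\ge0);
\]
in particular $L(1)=z$.

\begin{lemma}\label{lem:L}
For a $(2i,2j)$-diagram $D$ put $[D]=\langle c_j,Dc_i\rangle$ and $[YD]=\langle c_j,YDc_i\rangle$. Then $[YD]=L[D]$, and $[D]$ has degree at most $\min(i,j)$ in $w$. Consequently $\langle c_k,Yv\rangle=L\langle c_k,v\rangle$ for all $v\in V^y(2k)$.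
\end{lemma}

\begin{proof}
Induct on $i+j$. Contractible loops multiply $[D]$ and $[YD]$ by the same power of $d$, so we remove them.

If $D=D_1\mathrm{cap}_p$, apply \eqref{eq:moves} to $\mathrm{cap}_pc_i$. For $i\ge2$ the $(2i-4,2j)$-diagram $D'=D_1\mathrm{cup}_{p'}$ has $[D]=[D']$ and $[YD]=[YD']$. For $i=1$ we get $[D]=y[D_1]$ and $[YD]=y[YD_1]$, with $D_1$ a $(0,2j)$-diagram.

If $D=\mathrm{cup}_pD_1$, then $[D]=\langle\mathrm{cap}_pc_j,D_1c_i\rangle$ and, as $Y$ commutes with $\mathrm{cup}_p$, $[YD]=\langle\mathrm{cap}_pc_j,YD_1c_i\rangle$. For $j\ge2$, \eqref{eq:moves} and \eqref{eq:adj} turn these into $[D']$ and $\langle c_{j-2},\mathrm{cap}_{p'}YD_1c_i\rangle=[YD']$ with $D'=\mathrm{cap}_{p'}D_1$. For $j=1$ they equal $x[D_1]$ and $x[YD_1]$.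

Otherwise all arcs are through strands and $i=j=h$. If $h\ge1$, then $D=\rho^r$ and $Dc_h=c_h$; so $[D]=w^h$, each of the $h$ curves passing once through each crosscap, and $[YD]=L(w^h)$. If $h=0$, $D$ consists of $l$ essential loops, $[D]=z^l$ and $[YD]=z^{l+1}=L(z^l)$.

The last claim holds for basis elements $v=Dc_i$, and both sides are $\mathbb K$-linear in $v$.
\end{proof}

\begin{proposition}\label{prop:LT}
For $k\ge1$, $L\bigl(T_k(w)\bigr)=\eta_kT_k(w)+2\kappa_k$, where $\kappa_k=xy$ for $k$ odd and $\kappa_k=z-2$ for $k$ even.
\end{proposition}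

For $k=1$ this is read off from Example~\ref{ex:hoop}: $L(w)=\langle c_1,-dc_1+y(e_1+e_2)\rangle=-dw+2xy$.

\begin{proof}[Proof of Theorem~\ref{thm:all}, given Proposition~\ref{prop:LT}]
Put $g_0=1$ and $g_j=T_j(w)+\frac{2\kappa_j}{\eta_j-z}$ for $j\ge1$. Then $Lg_0=\eta_0g_0$ and
\[
Lg_j=\eta_jT_j(w)+2\kappa_j+\frac{2\kappa_jz}{\eta_j-z}=\eta_jg_j .
\]
The $g_j$ are monic of degree $j$, so they form a basis of $\mathbb K[w]$ of eigenvectors with distinct eigenvalues. By Lemma~\ref{lem:L}, $L\lambda_k=\langle c_k,Y\hat c_k\rangle=\eta_k\lambda_k$, so $\lambda_k$ is a multiple of $g_k$. Since $\hat c_k\in c_k+V_{<k}$, $\langle c_k,c_k\rangle=w^k$, and $\langle c_k,m\rangle$ has degree at most $i$ for $m\in\mathit{Mb}_{k,i}$, the polynomial $\lambda_k$ is monic of degree $k$. Hence $\lambda_k=g_k$, and $\eta_k=(-1)^kT_k(d)$ turns this into the values stated in the theorem. Insert them in Proposition~\ref{prop:orth}, together with Theorem~\ref{thm:annular} for $i=0$ and for $i\ge1$, $u=1$.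
\end{proof}

\subsection*{Proof of Proposition~\ref{prop:LT}}
Expanding all $2h$ crossings of $Y_{2h}$ at once is unwieldy. In a suitable picture of $\mathit{Kb}$ the crossings fall into two columns; smoothing the first column explains the Chebyshev polynomial, and the second column is summed by a $2\times2$ transfer matrix.

\medskip\noindent\emph{The model.} Let $\mathit{Kb}=\mathbb R^2/\bigl((\xi,t)\sim(\xi+1,t),\ (\xi,t)\sim(-\xi,t+1)\bigr)$. The two bands are $|\xi|\le\frac14$ and $|\xi-\frac12|\le\frac14$, with cores $\xi=0$ and $\xi=\frac12$. In the chart $\mathcal A=\mathbb R/\mathbb Z\times(0,1)$ their common boundary consists of the vertical arcs $\delta=\{\xi=\frac14\}$ and $\delta'=\{\xi=\frac34\}$, the top of each glued to the bottom of the other. A horizontal circle meets each core once and is the curve $w$; the family $c_h\cup c_h$ consists of $h$ horizontal circles, and the hoop is $\delta\cup\delta'$. The states of $Y$ are defined by an orientation of an annular neighborhood of $\delta\cup\delta'$. The gluing $(\xi,t)\mapsto(-\xi,t+1)$ reverses the orientation of the plane, so an orientation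 of this neighborhood that agrees with that of $\mathcal A$ along $\delta$ disagrees with it along $\delta'$. In the oriented chart $\mathcal A$, then, $L(w^h)$ is the Kauffman expansion of the diagram with $\delta$ \emph{over} and $\delta'$ \emph{under} the $h$ circles, each state being evaluated by the weights in $\mathit{Kb}$. The opposite orientation would replace $A$ by $A^{-1}$, and the formula to be proved is invariant under this and under $x\leftrightarrow y$; so neither choice matters.

\medskip\noindent\emph{Smoothing along $\delta$.} At a crossing of $\delta$ with a horizontal circle, the $A$-smoothing makes the ascending strand turn left, run once around $\mathcal A$, passing over $\delta'$, and continue upward; the $B$-smoothing does the same to the right. A left turn adjacent to a right turn has two consecutive crossings over $\delta'$ bounding a bigon, and they cancel by a Reidemeister~II move. Let $\Phi_r$ be the value of the diagram in which the strand winds $r$ times to the left over $\delta'$, or $|r|$ times to the right if $r<0$. Then $L(w^h)=\sum_j\binom hjA^{h-2j}\Phi_{h-2j}$. In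 other words, $L$ is the substitution $w\mapsto Aq+A^{-1}q^{-1}$ followed by the linear map $q^r\mapsto\Phi_r$. Since $T_k(Aq+A^{-1}q^{-1})=A^kq^k+A^{-k}q^{-k}$,
\begin{equation}\label{eq:LK}
L\bigl(T_k(w)\bigr)=A^k\Phi_k+A^{-k}\Phi_{-k}.
\end{equation}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\begin{scope}
\draw[dashed] (0,0) rectangle (2.4,1.5);
\draw[thick] (0.6,0) .. controls (0.6,0.4) and (0.4,0.55) .. (0,0.6);
\draw[thick] (2.4,0.6)--(1.2,0.8) .. controls (0.7,0.9) and (0.6,1.1) .. (0.6,1.5);
\draw[thick] (1.8,0)--(1.8,0.58); \draw[thick] (1.8,0.82)--(1.8,1.5);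
\node at (0.6,-0.25) {$\frac14$}; \node at (1.8,-0.25) {$\frac34$};
\node at (3.0,0.75) {$=A^{-1}$};
\end{scope}
\begin{scope}[xshift=3.6cm]
\draw[dashed] (0,0) rectangle (2.4,1.5);
\draw[thick] (0.6,0) .. controls (0.6,0.4) and (0.4,0.55) .. (0,0.6);
\draw[thick] (2.4,0.6) .. controls (2.0,0.7) and (1.8,1.0) .. (1.8,1.5);
\draw[thick] (1.8,0) .. controls (1.8,0.7) and (0.6,0.7) .. (0.6,1.5);
\node at (1.2,-0.25) {$\mathsf H$};
\node at (2.95,0.75) {$+\,A$};
\end{scope}
\begin{scope}[xshift=7.1cm]
\draw[dashed] (0,0) rectangle (2.4,1.5);
\draw[thick] (0.6,0) .. controls (0.6,0.4) and (0.4,0.55) .. (0,0.6);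
\draw[thick] (2.4,0.6) .. controls (2.0,0.55) and (1.8,0.4) .. (1.8,0);
\draw[thick] (1.8,1.5) .. controls (1.8,0.8) and (0.6,0.8) .. (0.6,1.5);
\node at (1.2,-0.25) {$\mathsf C$};
\end{scope}
\end{tikzpicture}
\caption{A strand starting at $\xi=\frac14$ winds once to the left around an annulus (the vertical sides of each box are identified) and crosses over the vertical strand $\xi=\frac34$. The Kauffman rule gives a half turn $\mathsf H$ of both strands with coefficient $A^{-1}$ and a cut $\mathsf C$ with coefficient $A$.}
\label{fig:layer}
\end{figure}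

\medskip\noindent\emph{The states of $\Phi_r$, $r\ge1$.} Let $I_0,I_1$ (indices mod $2$) be the components of $\mathbb R/\mathbb Z\setminus\{\frac14,\frac34\}$ containing $0$ and $\frac12$. The diagram is a stack of $r$ layers, numbered upward. In each, the strand from $\frac14$ runs left through $I_0$, crosses over $\delta'$, and runs through $I_1$ back to $\frac14$. The over strand is horizontal, so (Figure~\ref{fig:layer}) the $A$-smoothing, type $\mathsf C$, joins the two bottom points along $I_0$ and the two top points along $I_1$; the $B$-smoothing, type $\mathsf H$, moves both strands a half turn to the left. A state is given by the set $\mathcal C\subseteq\{1,\dots,r\}$ of layers of type $\mathsf C$ and has coefficient $A^{2|\mathcal C|-r}$.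

Let $\mathcal C=\emptyset$. The strands are $\xi=\frac14-\frac{rt}2$ and $\xi=\frac34-\frac{rt}2$. Let $\phi(t)=-\frac r4+\frac{rt}2$ on $[0,1]$; as $\phi(1)=-\phi(0)$, it extends continuously by $\phi(t+1)=-\phi(t)$. The maps $(\xi,t)\mapsto(\xi+\tau\phi(t),t)$, $0\le\tau\le1$, commute with both gluings, so they form an isotopy of $\mathit{Kb}$; it carries the strands to the vertical lines $\xi=\frac{1-r}4$ and $\xi=\frac{3-r}4$. These lines are $\delta\cup\delta'$ for $r$ even and the two cores for $r$ odd. So the value is $\tau_r=z$ for $r$ even and $\tau_r=xy$ for $r$ odd.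

Let $\mathcal C\ne\emptyset$. Each pair of cyclically consecutive elements of $\mathcal C$ bounds one closed curve, which lies in a horizontal annulus. If $b<b'$ are consecutive and $g=b'-b$, the arc along $I_1$ at the top of layer $b$ is carried by the $g-1$ half turns to an arc along $I_g$ and is closed by the arc along $I_0$ of layer $b'$. The curve is contractible if $g$ is even and a horizontal circle if $g$ is odd. Now let $b'$ be the last and $b$ the first element of $\mathcal C$, possibly $b=b'$. At $t=1$ we have an arc along $I_{1+r-b'}$, at $t=0$ an arc along $I_{b-1}$, and the gluing $\xi\mapsto-\xi$ preserves $I_0$ and $I_1$. The curve is contractible or horizontal according as the cyclic gap $g=r-b'+b$ is even or odd. So the value of the state is the product, over the cyclic gaps $g$ of $\mathcal C$ in $\mathbb Z/r$, of $d$ for $g$ even and $w$ for $g$ odd.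

\medskip\noindent\emph{Summation.} A product over cyclic gaps that depends only on parities is a trace. Let $R=\begin{pmatrix}0&1\\1&0\end{pmatrix}$, $\beta=\begin{pmatrix}1\\0\end{pmatrix}$, $\gamma=\begin{pmatrix}d&w\end{pmatrix}$, so that $\gamma R^g\beta$ is $d$ for $g$ even and $w$ for $g$ odd. Using $A^{-1}+Ad=-A^3$, put
\[
M=A^{-1}R+A\,R\beta\gamma=\begin{pmatrix}0&A^{-1}\\-A^3&Aw\end{pmatrix}.
\]
Expanding $\operatorname{tr}M^r$, the term that takes the second summand at the positions in $\mathcal C\ne\emptyset$ is $A^{2|\mathcal C|-r}\prod_g\gamma R^g\beta$, the contribution of the state $\mathcal C$; the term for $\mathcal C=\emptyset$ is $A^{-r}\operatorname{tr}R^r$ and must be replaced by $A^{-r}\tau_r$. Since $\operatorname{tr}M=Aw$ and $\det M=A^2$, the Cayley--Hamilton theorem gives $\operatorname{tr}M^r=Aw\operatorname{tr}M^{r-1}-A^2\operatorname{tr}M^{r-2}$, whence $\operatorname{tr}M^r=A^rT_r(w)$. As $\operatorname{tr}R^r$ is $2$ for $r$ even and $0$ for $r$ odd,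
\[
\Phi_r=A^rT_r(w)+A^{-r}(\tau_r-\operatorname{tr}R^r)=A^rT_r(w)+A^{-r}\kappa_r .
\]
The reflection $(\xi,t)\mapsto(\frac12-\xi,t)$ is compatible with both gluings, fixes $\delta$ and $\delta'$, preserves the types $d,z,w$, exchanges the cores, reverses the orientation of $\mathcal A$, and turns left winding into right winding. So $\Phi_{-r}$ arises from $\Phi_r$ by $A\leftrightarrow A^{-1}$ and $x\leftrightarrow y$, that is, $\Phi_{-r}=A^{-r}T_r(w)+A^r\kappa_r$. By \eqref{eq:LK},
\[
L\bigl(T_k(w)\bigr)=(A^{2k}+A^{-2k})T_k(w)+2\kappa_k=\eta_kT_k(w)+2\kappa_k .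
\]
This proves Proposition~\ref{prop:LT} and completes the proof of Theorem~\ref{thm:all}. \qed

\begin{thebibliography}{9}

\bibitem{Cai} Cai, 2011.

\bibitem{CP} Chen and Przytycki, \emph{The Gram determinant of the type B Temperley--Lieb algebra}, Adv. Appl. Math. 43 (2009).

\bibitem{CIM} Anthony Christiana, Dionne Ibarra and Gabriel Montoya-Vega, \emph{Chebyshev polynomials and Gram determinants from the M\"obius band}, arXiv:2504.16439 (2025).

\bibitem{MS} Martin and Saleur, 1993.

\bibitem{Westbury} Westbury, Math. Z. (1995).

\end{thebibliography}
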